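\title{Scattered lattices of ideals of join-semilattices: a counterexample and the case of finite breadth}

\begin{abstract}
An ordered set is order-scattered if it contains no copy of the chain of rational numbers. It was conjectured that the lattice of ideals of a join-semilattice $P$ is order-scattered exactly when $P$ is order-scattered and two specific countable join-semilattices, $\mathcal P^{<\omega}(\mathbb N)$ and $\Omega(\eta)$, do not embed into $P$ by join-preserving maps. We show that this is false. The counterexample is the semilattice of nonempty finite closed sets of a closure operator on the dyadic rationals; its principal initial segments are finite and its lattice of ideals is the lattice of closed sets of an algebraic convex geometry. We also show that the conjecture holds for join-semilattices of finite breadth.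
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\eta$ be the chain of rational numbers. An ordered set is \emph{order-scattered} if none of its subsets is order-isomorphic to $\eta$. An \emph{ideal} of an ordered set $P$ is a nonempty subset that is down-closed and up-directed (any two of its elements have a common upper bound in it). We write $\mathrm{Id}\,P$ for the set of ideals of $P$ together with the empty set, ordered by inclusion; adding or removing the least element $\emptyset$ does not affect order-scatteredness. A \emph{join-semilattice} is an ordered set in which any two elements $x,y$ have a least upper bound $x\vee y$. In a join-semilattice $P$ the ideals are the nonempty down-closed sets that are closed under $\vee$, and $\mathrm{Id}\,P$ is an algebraic lattice. A \emph{join-embedding} of a join-semilattice $Q$ into $P$ is an injective map $f\colon Q\to P$ with $f(x\vee y)=f(x)\vee f(y)$; when there is one, we say that $Q$ is embeddable into $P$ as a join-semilattice. A join-embedding is an order-embedding: it is monotone, and $f(x)\le f(y)$ gives $f(x\vee y)=f(y)$, hence $x\vee y=y$.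

How can one see from $P$ whether $\mathrm{Id}\,P$ is order-scattered? The map $x\mapsto{\downarrow}x=\{y:y\le x\}$ embeds $P$ into $\mathrm{Id}\,P$, so $P$ itself must be order-scattered. This is not enough, because the non-principal ideals may form a copy of $\eta$. Fix an enumeration $(r_n)_{n\in\mathbb N}$ of $\mathbb Q$ without repetitions, and consider two examples.

The first is the join-semilattice $\mathcal P^{<\omega}(\mathbb N)$ of finite subsets of $\mathbb N$, ordered by inclusion, with union as join. For $q\in\mathbb Q$ the finite subsets of $\{k:r_k<q\}$ form an ideal, and these ideals increase strictly with $q$. The second is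
\[
\Omega(\eta)=\{(n,r_k): n,k\in\mathbb N,\ k\le n\}\subseteq\omega\times\eta
\]
with the componentwise order. It is closed under componentwise maximum, which is its join. For $q\in\mathbb Q$ the set $\{(n,r)\in\Omega(\eta):r\le q\}$ is an ideal, and again these ideals increase strictly with $q$. In both examples every \emph{principal initial segment} ${\downarrow}x$ is finite. An ordered set with this property is order-scattered, since every element of a copy of $\eta$ has infinitely many elements below it. So both examples are order-scattered, and neither lattice of ideals is.

The following statement is posed as a conjecture in \cite{AP}.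

\medskip
\noindent\textbf{Conjecture.} \emph{If $P$ is a join-semilattice, then $\mathrm{Id}\,P$ is order-scattered if and only if $P$ is order-scattered and neither $\mathcal P^{<\omega}(\mathbb N)$ nor $\Omega(\eta)$ is embeddable into $P$ as a join-semilattice.}
\medskip

Four known facts explain why one would expect this. We use them for orientation only; none of them enters the proofs below.
\begin{itemize}
\item[(a)] For an ordered set $P$, $\mathrm{Id}\,P$ is order-scattered if and only if $P$ is order-scattered and $\Omega(\eta)$ is not embeddable into $P$ as an ordered set.
\item[(b)] $\Omega(\eta)$ is embeddable into $\mathcal P^{<\omega}(\mathbb N)$ as an ordered set, but not as a join-semilattice.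
\item[(c)] Every join-subsemilattice of $\mathcal P^{<\omega}(\mathbb N)$ either contains $\mathcal P^{<\omega}(\mathbb N)$ as a join-semilattice or is well-quasi-ordered, that is, has neither an infinite antichain nor an infinite descending chain.
\item[(d)] The conjecture holds under the extra hypothesis that the lattice $\mathrm{Id}\,P$ is modular.
\end{itemize}
By (a) and (b) the ``only if'' half of the conjecture is true. For the other half, let $P$ be order-scattered while $\mathrm{Id}\,P$ is not. By (a) there is an order-embedding $g$ of $\Omega(\eta)$ into $P$, but $g(x)\vee g(y)$ may lie strictly below $g(x\vee y)$. At one extreme the joins in $P$ agree with those of $\Omega(\eta)$; at the other they are unions of finite sets, as in (b). The conjecture says that one of the two extremes can always be found inside $P$. Fact (c) confirms this for a join-subsemilattice $Q$ of $\mathcal P^{<\omega}(\mathbb N)$. Indeed, $\Omega(\eta)$ has an infinite antichain, namely $\{(k_i,r_{k_i}):i\in\mathbb N\}$ with $k_0<k_1<\cdots$ and $r_{k_0}>r_{k_1}>\cdots$; so if $Q$ is well-quasi-ordered it contains neither $\eta$ nor $\Omega(\eta)$ as an ordered set, and $\mathrm{Id}\,Q$ is order-scattered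 by (a).

The conjecture is nevertheless false. To state the result in full, recall that a \emph{closure operator} on a set $X$ is a map $\mathrm{cl}$ from subsets of $X$ to subsets of $X$ that is monotone and satisfies $A\subseteq\mathrm{cl}(A)=\mathrm{cl}(\mathrm{cl}(A))$; the sets $C=\mathrm{cl}(C)$ are \emph{closed}, and $\mathrm{cl}(A)$ is the least closed set containing $A$. The operator is \emph{algebraic} if $\mathrm{cl}(A)$ is the union of the sets $\mathrm{cl}(F)$ with $F\subseteq A$ finite. It has the \emph{anti-exchange property} if for every closed $C$ and all distinct $x,y\notin C$, $y\in\mathrm{cl}(C\cup\{x\})$ implies $x\notin\mathrm{cl}(C\cup\{y\})$. A closure operator with this property for which $\emptyset$ is closed is a \emph{convex geometry}.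

\begin{theorem}\label{thm:counter}
There is a countable join-semilattice $P$, all of whose principal initial segments are finite (hence $P$ is order-scattered), such that $\mathrm{Id}\,P$ is not order-scattered, and neither $\mathcal P^{<\omega}(\mathbb N)$ nor $\Omega(\eta)$ is embeddable into $P$ as a join-semilattice. Moreover $\mathrm{Id}\,P$ is isomorphic to the lattice of closed sets of an algebraic closure operator with the anti-exchange property.
\end{theorem}

The room for a counterexample lies between two finiteness conditions. A subset $A$ of a join-semilattice is \emph{independent} if no $a\in A$ is below the join of a nonempty finite subset of $A\setminus\{a\}$. A join-semilattice has \emph{breadth at most $b$}, where $b\ge1$, if among any $b+1$ distinct elements one is below the join of the others; equivalently, no independent set has $b+1$ elements. Breadth at most $1$ means that $P$ is a chain. A join-subsemilattice of a product of $b$ chains has breadth at most $b$: given $b+1$ elements, choose for each coordinate one that is largest in that coordinate, and an element not chosen is below the join of the chosen ones. In particular $\Omega(\eta)$ has breadth at most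 $2$. Excluding $\mathcal P^{<\omega}(\mathbb N)$ amounts to excluding infinite independent sets (Lemma~\ref{lem:indep}), whereas finite breadth bounds the size of the finite ones. Under the stronger condition the conjecture holds.

\begin{theorem}\label{thm:breadth}
If $P$ is a join-semilattice of finite breadth, then $\mathrm{Id}\,P$ is order-scattered if and only if $P$ is order-scattered and $\Omega(\eta)$ is not embeddable into $P$ as a join-semilattice. The hypothesis ``finite breadth'' cannot be weakened to ``no infinite independent set'', that is, to the non-embeddability of $\mathcal P^{<\omega}(\mathbb N)$.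
\end{theorem}

We do not give a complete corrected list of obstructions for general join-semilattices.

Both theorems rest on one observation (Proposition~\ref{prop:chain}): a join-embedding of $\Omega(\eta)$ corresponds to a copy of $\eta$ in $\mathrm{Id}\,P$ of a special kind, whose members all arise from one fixed ideal $B$ by adjoining a single element. Theorem~\ref{thm:counter} is proved in Section~\ref{sec:counter} by building a lattice that contains $\eta$, but in which adjoining finitely many points to a fixed closed set can only lead to a thin set of places. Theorem~\ref{thm:breadth} is proved in Section~\ref{sec:breadth} by turning an arbitrary copy of $\eta$ into one of the special kind.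

\section{Recognizing the two obstructions}\label{sec:obstructions}

We shall use Cantor's theorem in its two standard forms: every countable chain embeds into $\mathbb Q$, and every countable dense chain with at least two elements and without least or largest element is isomorphic to $\mathbb Q$. Throughout this section $P$ is a join-semilattice.

\begin{lemma}\label{lem:indep}
$\mathcal P^{<\omega}(\mathbb N)$ is embeddable into $P$ as a join-semilattice if and only if $P$ has an infinite independent set.
\end{lemma}

\begin{proof}
If $f$ is a join-embedding, the elements $f(\{i\})$ are distinct and independent, since $f(\{i\})\le\bigvee_{j\in F}f(\{j\})=f(F)$ forces $i\in F$. Conversely, let $a_0,a_1,\dots$ be distinct elements of an independent set and put $f(F)=a_0\vee\bigvee_{i\in F}a_{i+1}$. This map preserves joins. If $i\in F\setminus G$, then $a_{i+1}\le f(F)$ and $a_{i+1}\not\le f(G)$ by independence, so $f$ is injective.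
\end{proof}

For an ideal $B$ of $P$ and $c\in P$ let
\[
B[c]=\{x\in P: x\le c\vee b\ \text{ for some } b\in B\}.
\]
Since $B$ is closed under joins, so is $B[c]$; it is the least ideal containing $B$ and $c$. Hence $B[c]\subseteq B[c']$ if and only if $c\in B[c']$.

\begin{definition}\label{def:chain}
An \emph{$\eta$-chain over $B$} is a family $(c_q)_{q\in\mathbb Q}$ of elements of $P$ such that $B[c_p]\subsetneq B[c_q]$ whenever $p<q$; equivalently, $c_p\in B[c_q]$ and $c_q\notin B[c_p]$ whenever $p<q$. Any chain isomorphic to $\mathbb Q$ may serve as the index set.
\end{definition}

In $\Omega(\eta)$, take for $B$ the ideal $\{(n,r):r\le r_0\}$. Joining with elements of $B$ raises the first coordinate at will, so $B[(k,r_k)]=\{(n,r):r\le r_k\}$ for $r_k>r_0$, and these are the ideals displayed in the introduction. The next proposition shows that this picture characterizes $\Omega(\eta)$. An ideal is \emph{countably generated} if it is the least ideal containing some countable set $\{g_0,g_1,\dots\}$; it then consists of the elements below some $b_n=g_0\vee\dots\vee g_n$.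

\begin{proposition}\label{prop:chain}
Let $P$ be a join-semilattice.
\begin{itemize}
\item[(1)] If $\Omega(\eta)$ is embeddable into $P$ as a join-semilattice, then there is an $\eta$-chain over some countably generated ideal of $P$.
\item[(2)] If $P$ is order-scattered, the converse holds.
\end{itemize}
\end{proposition}

\begin{proof}
(1) Let $f$ be a join-embedding and let $B$ be the set of elements below some $f(n,r_0)$, a countably generated ideal. For $q=r_k>r_0$ put $c_q=f(k,q)$. Then $c_q\vee f(n,r_0)=f(\max(k,n),q)$, so $B[c_q]$ is the set of elements below some $f(n,q)$, $n\ge k$. Let $r_0<p<q$ with $p=r_l$, $q=r_k$. Then $c_p\le f(\max(k,l),q)$, so $c_p\in B[c_q]$. If $c_q\in B[c_p]$, then $f(k,q)\le f(n,p)$ for some $n$, whence $q\le p$, which is false. The index set $\mathbb Q\cap(r_0,\infty)$ is isomorphic to $\mathbb Q$.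

(2) Let $(c_q)_{q\in\mathbb Q}$ be an $\eta$-chain over $B$, and let $b_0\le b_1\le\cdots$ be elements of $B$ such that every element of $B$ is below some $b_n$. The natural candidate is $f(n,r_k)=c_{r_k}\vee b_{m(n)}$ with $m(n)$ growing fast. Fast growth makes the joins correct, but the first coordinate is lost if a single element $c_q\vee b_n$ already lies above all of $B$. This is what order-scatteredness prevents.

Call $q$ \emph{full} if $B\subseteq{\downarrow}(c_q\vee b_n)$ for some $n$. Suppose that $q_0$ is full, witnessed by $n$. Every $q>q_0$ is full, since $c_{q_0}\le c_q\vee b_l$ for some $l$ and so $B\subseteq{\downarrow}(c_q\vee b_{\max(l,n)})$. For $q>q_0$ choose $d_q=c_q\vee b_{n(q)}$ above all of $B$. Then $B[c_q]={\downarrow}d_q$, because $c_q\vee b\le d_q$ for all $b\in B$. As the ideals $B[c_q]$ increase strictly, so do the elements $d_q$, and $P$ contains a copy of $\eta$. Hence no $q$ is full.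

We choose $m(0)<m(1)<\cdots$ such that for all $n$:
\begin{itemize}
\item[(i)] $c_{r_k}\le c_{r_l}\vee b_{m(n)}$ whenever $k,l\le n$ and $r_k<r_l$;
\item[(ii)] $b_{m(n+1)}\not\le c_{r_k}\vee b_{m(n)}$ whenever $k\le n$.
\end{itemize}
Take $m(0)=0$; condition (i) is empty for $n=0$. Given $m(n)$, each of the finitely many conditions on $m(n+1)$ holds for all large values: in (i) because $c_{r_k}\in B[c_{r_l}]$, in (ii) because $r_k$ is not full, so that some $b_i$, and then every $b_j$ with $j\ge i$, is not below $c_{r_k}\vee b_{m(n)}$.

Put $f(n,r_k)=c_{r_k}\vee b_{m(n)}$ for $k\le n$. For $(n,r_k),(n',r_l)\in\Omega(\eta)$ with $n\le n'$ we have $k,l\le n'$, so (i) gives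
\[
f(n,r_k)\vee f(n',r_l)=c_{r_k}\vee c_{r_l}\vee b_{m(n')}=f(n',\max(r_k,r_l)).
\]
Thus $f$ preserves joins. Suppose $f(n,r_k)=f(n',r_l)$. Then $c_{r_l}\in B[c_{r_k}]$ and $c_{r_k}\in B[c_{r_l}]$, so $k=l$. If $n<n'$, then $b_{m(n+1)}\le b_{m(n')}\le f(n',r_k)=c_{r_k}\vee b_{m(n)}$, against (ii); the case $n'<n$ is symmetric. So $f$ is injective.
\end{proof}

\begin{remark}\label{rem:scattered}
Part (2) fails without order-scatteredness. In $P=\mathbb Q$ the positive rationals form an $\eta$-chain over ${\downarrow}0$, but $\Omega(\eta)$, having incomparable elements, does not embed into a chain.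
\end{remark}

\section{The counterexample}\label{sec:counter}

\subsection{Semilattices of finite closed sets}

We look for $P$ among families of finite sets, so that principal initial segments are finite. By the discussion of fact (c), the join cannot simply be the union; we take the closure of the union. The following lemma translates every requirement of Theorem~\ref{thm:counter} into a property of closed sets.

\begin{lemma}\label{lem:translate}
Let $\mathrm{cl}$ be an algebraic closure operator on a countably infinite set $X$ such that $\emptyset$ is closed and the closure of every finite set is finite. Let $P$ be the set of nonempty finite closed sets, ordered by inclusion.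
\begin{itemize}
\item[(1)] $P$ is a countable join-semilattice with $A\vee A'=\mathrm{cl}(A\cup A')$, and its principal initial segments are finite.
\item[(2)] $I\mapsto\bigcup I$ is an isomorphism from $\mathrm{Id}\,P$ onto the lattice of closed sets.
\item[(3)] $\Omega(\eta)$ is embeddable into $P$ as a join-semilattice if and only if there are a nonempty closed set $B$ and finite sets $F_q$, $q\in\mathbb Q$, such that $\mathrm{cl}(B\cup F_p)\subsetneq\mathrm{cl}(B\cup F_q)$ whenever $p<q$.
\item[(4)] If for any two closed sets $C,C'$ one of $C\setminus C'$, $C'\setminus C$ is finite, then $\mathcal P^{<\omega}(\mathbb N)$ is not embeddable into $P$ as a join-semilattice.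
\end{itemize}
\end{lemma}

\begin{proof}
(1) The set $\mathrm{cl}(A\cup A')$ is nonempty, finite, and the least closed set containing $A$ and $A'$. A finite set has finitely many subsets.

(2) Let $I$ be an ideal. A finite subset $F$ of $\bigcup I$ lies in one member of $I$, because $I$ is directed; hence $\mathrm{cl}(F)\subseteq\bigcup I$, and $\bigcup I$ is closed since $\mathrm{cl}$ is algebraic. For a closed set $C$ let $P_C=\{A\in P:A\subseteq C\}$. It is empty if $C=\emptyset$; otherwise it is an ideal, being down-closed, closed under joins, and containing $\mathrm{cl}\{x\}$ for every $x\in C$. The last fact gives $\bigcup P_C=C$. If $A\in P$ and $A\subseteq\bigcup I$, then $A$ lies in a member of $I$, so $A\in I$; thus $P_{\bigcup I}=I$. Both maps are monotone.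

(3) By (2), the least ideal $I[c]$ containing $I$ and $c$ corresponds to the least closed set containing $\bigcup I$ and $c$, which is $\mathrm{cl}(\bigcup I\cup c)$. So an $\eta$-chain $(c_q)$ over $I$ gives $B=\bigcup I$ and $F_q=c_q$. Conversely, given $B$ and $(F_q)$, fix $x\in B$; the sets $c_q=\mathrm{cl}(F_q\cup\{x\})$ form an $\eta$-chain over $P_B$, which is countable. Now apply Proposition~\ref{prop:chain}; $P$ is order-scattered by (1).

(4) By Lemma~\ref{lem:indep} it suffices to exclude an infinite independent set $\{A_i:i\in\mathbb N\}$ of distinct elements of $P$. Split $\mathbb N$ into two infinite sets $S,S'$ and put $C=\mathrm{cl}(\bigcup_{i\in S}A_i)$, $C'=\mathrm{cl}(\bigcup_{i\in S'}A_i)$. By symmetry let $E=C\setminus C'$ be finite. As $E$ has finitely many subsets, there are $i\ne j$ in $S$ with $A_i\cap E=A_j\cap E$, and then $A_i\subseteq C'\cup A_j$. Since $\mathrm{cl}$ is algebraic, the finite set $A_i\cap C'$ lies in $\mathrm{cl}(\bigcup_{k\in F}A_k)$ for some finite $F\subseteq S'$. So $A_i\le A_j\vee\bigvee_{k\in F}A_k$, against independence.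
\end{proof}

All closure operators below are given by \emph{rules} of the form ``if the premises lie in $A$, then the conclusion lies in $A$'', each with at most two premises; a set is closed if it obeys all rules. Intersections of closed sets are closed, so every set $A$ has a least closed superset $\mathrm{cl}(A)$. The union of the sets $\mathrm{cl}(F)$, $F\subseteq A$ finite, is closed, because the premises of a rule that lie in it lie in a single $\mathrm{cl}(F)$; so $\mathrm{cl}$ is algebraic. The empty set is closed.

\subsection{Two rules on the dyadic rationals}

We need a closure operator whose closed sets contain a copy of $\eta$, are comparable up to finite sets as in Lemma~\ref{lem:translate}(4), and admit no family as in Lemma~\ref{lem:translate}(3). Let $\mathbb D$ be the set of dyadic rationals in the open interval $(0,1)$, a chain isomorphic to $\mathbb Q$, and let $e\colon\mathbb D\to\mathbb N$ be a bijection. The copy of $\eta$ will be formed by the initial segments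
\[
J_r=\{x\in\mathbb D:x<r\},\qquad 0\le r\le1 .
\]
They are closed if the conclusion of every rule lies to the left of a premise. Closures of finite sets are finite if the sets $\{x:e(x)\le N\}$ are closed, and this holds if the conclusion of every rule has $e$-value at most that of a premise.

With no rules at all, the singletons form an infinite independent set. The opposite choice is the global rule
\begin{quote}
(G)\quad if $y,w\in A$, $x<y$ and $e(x)\le e(w)$, then $x\in A$.
\end{quote}
An infinite set contains points $w$ with arbitrarily large $e(w)$, so under (G) every infinite closed set is an initial segment of $\mathbb D$, and Lemma~\ref{lem:translate}(4) applies. But for the same reason $\mathrm{cl}(J_{1/2}\cup\{y\})=\{x\in\mathbb D:x\le y\}$ for every $y>1/2$, and $\Omega(\eta)$ embeds by Lemma~\ref{lem:translate}(3). The defect of (G) is that an infinite set located anywhere lets a new point $y$ fill everything to its left. We localize the rule: the point $w$ will act only together with a point $s$ whose dyadic interval contains $w$, and will fill only the left half of that interval.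

Every $s\in\mathbb D$ is $a/2^n$ with $a$ odd; call $n=\ell(s)\ge1$ its \emph{level} and put
\[
L_s=\mathbb D\cap(s-2^{-n},s),\qquad R_s=\mathbb D\cap(s,s+2^{-n}),\qquad T_s=L_s\cup\{s\}\cup R_s .
\]
Thus $T_{1/2}=\mathbb D$. The points $s^-=s-2^{-n-1}$ and $s^+=s+2^{-n-1}$ have level $n+1$, and $T_{s^-}=L_s$, $T_{s^+}=R_s$; this is the binary tree of Figure~\ref{fig:tree}. We record two facts.
\begin{itemize}
\item[(D1)] Points of $L_s\cup R_s$ have level greater than $\ell(s)$.
\item[(D2)] If $\ell(t)\le\ell(s)$ and $T_s\cap T_t\ne\emptyset$, then $s=t$, or $T_s\subseteq L_t$, or $T_s\subseteq R_t$. In particular $s\in L_t$ implies $T_s\subseteq L_t$, and $s\in R_t$ implies $T_s\subseteq R_t$.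
\end{itemize}
For (D1), $L_s$ and $R_s$ lie strictly between consecutive multiples of $2^{-\ell(s)}$. For (D2), let $m=\ell(s)$, $n=\ell(t)$. The interval $(s-2^{-m},s+2^{-m})$ lies between consecutive multiples of $2^{-(m-1)}$. If $n=m$, the same holds for $t$, so the two intervals coincide once they meet, and $s=t$. If $n<m$, then $t$ and $t\pm2^{-n}$ are multiples of $2^{-(m-1)}$, so none of them lies in the interval of $s$, which is therefore contained in one half of the interval of $t$. The last sentence of (D2) follows with (D1).

From now on $e\colon\mathbb D\to\mathbb N$ is a bijection such that $e(s)<e(x)$ whenever $x\in L_s\cup R_s$. By (D1), listing $\mathbb D$ level by level gives one: $\frac12,\frac14,\frac34,\frac18,\frac38,\dots$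

\begin{definition}\label{def:closed}
A set $A\subseteq\mathbb D$ is \emph{closed} if for every $s\in\mathbb D$:
\begin{itemize}
\item[(R1)] if $y\in A\cap R_s$, then $s\in A$;
\item[(R2)] if $s\in A$, $w\in A\cap T_s$, $x\in L_s$ and $e(x)\le e(w)$, then $x\in A$.
\end{itemize}
We speak of the rules \emph{at $s$}. Let $P$ be the set of nonempty finite closed sets, ordered by inclusion.
\end{definition}

The rules at $s$ involve only points of $T_s$. The conclusion lies to the left of a premise ($s<y$ in (R1), $x<s$ in (R2)), and its $e$-value is at most that of a premise ($e(s)<e(y)$ in (R1), $e(x)\le e(w)$ in (R2)). So the sets $J_r$ and $\{x:e(x)\le N\}$ are closed, and Lemma~\ref{lem:translate} applies to $P$. In (R2) the choice $w=s$ yields nothing, as $e(x)>e(s)$ on $L_s$.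

Rule (R2) is the localized form of (G). Rule (R1) supplies the points $s$ at which (R2) can act, and it cannot be dropped: the points $\frac34,\frac38,\frac3{16},\dots$ have pairwise disjoint sets $T_s$, so each set of such points obeys (R2), and without (R1) their singletons would be an infinite independent set. The two rules are mostly used together in the following form.

\begin{lemma}\label{lem:fill}
If $C$ is closed, $C\cap T_s$ is infinite and $C$ meets $\{s\}\cup R_s$, then $L_s\cup\{s\}\subseteq C$.
\end{lemma}

\begin{proof}
By (R1), $s\in C$. Given $x\in L_s$, the infinite set $C\cap T_s$ contains some $w$ with $e(w)\ge e(x)$, and (R2) gives $x\in C$.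
\end{proof}

\begin{example}\label{ex:third}
Let $B=J_{1/3}$ and add the point $\frac7{16}$. Under (G) the closure would be everything up to $\frac7{16}$. Here $\frac7{16}\in R_{3/8}=\mathbb D\cap(\frac38,\frac12)$, and $T_{3/8}=\mathbb D\cap(\frac14,\frac12)$ meets $B$ in an infinite set, so Lemma~\ref{lem:fill} fills $L_{3/8}\cup\{\frac38\}$. The filling stops there: the set $H=J_{3/8}\cup\{\frac38,\frac7{16}\}$ is closed. Indeed, a conclusion $\le\frac38$ is in $H$. A conclusion $>\frac38$ needs a premise further to the right, which can only be $\frac7{16}$. In (R1) this would mean $\frac7{16}\in R_s$ with $s\in L_{7/16}$, which (D2) excludes; in (R2) it would mean $s=\frac7{16}$, and then $w\in H\cap T_{7/16}=\{\frac7{16}\}$ yields nothing. So $\mathrm{cl}(B\cup\{\frac7{16}\})=H$, as in Figure~\ref{fig:tree}. The infinite set $B$ reaches only those $s\ge\frac13$ whose left half $L_s$ meets $B$. These are $\frac12,\frac38,\frac{11}{32},\dots$, that is, the points $\frac13+\frac1{3\cdot2^n}$ with $n$ odd: such an $s$ of level $n$ must be the least multiple of $2^{-n}$ above $\frac13$, whose numerator is the odd number $(2^n+1)/3$ for odd $n$ and the even number $(2^n+2)/3$ for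 even $n$. A sequence decreasing to $\frac13$ contains no copy of $\eta$. This is the mechanism of the counterexample; Lemma~\ref{lem:jump} is its general form.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.36cm,y=0.8cm]
\foreach \x/\y/\w in {16/1/8,8/2/4,24/2/4,4/3/2,12/3/2,20/3/2,28/3/2,2/4/1,6/4/1,10/4/1,14/4/1,18/4/1,22/4/1,26/4/1,30/4/1}
  \draw[gray] ({\x-\w},{-\y-1})--(\x,{-\y})--({\x+\w},{-\y-1});
\draw[dashed] (10.67,-0.7)--(10.67,-5.5) node[below]{$\frac13$};
\foreach \x/\y in {8/2,4/3,12/3,2/4,6/4,10/4,14/4,1/5,3/5,5/5,7/5,9/5,11/5}
  \fill (\x,{-\y}) circle (2.2pt);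
\foreach \x/\y in {16/1,24/2,20/3,28/3,18/4,22/4,26/4,30/4,13/5,15/5,17/5,19/5,21/5,23/5,25/5,27/5,29/5,31/5}
  \draw[fill=white] (\x,{-\y}) circle (2.2pt);
\node[above] at (16,-1) {$\frac12$};
\node[above left] at (8,-2) {$\frac14$};
\node[above right] at (24,-2) {$\frac34$};
\node[above right] at (12,-3) {$\frac38$};
\node[above right] at (14,-4) {$\frac7{16}$};
\end{tikzpicture}
\caption{The dyadic rationals of levels $1$ to $5$, each drawn at its horizontal position in $(0,1)$; the sets $L_s$ and $R_s$ are the left and right subtrees below $s$. The black points belong to the closure of $J_{1/3}\cup\{\frac7{16}\}$, which consists of all points $\le\frac38$ and of $\frac7{16}$.}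
\label{fig:tree}
\end{figure}

\subsection{Closed sets are almost initial segments}

Localizing (G) could create many incomparable infinite closed sets, and with them an infinite independent set. The next lemma shows that only finitely many exceptional points can appear.

\begin{lemma}\label{lem:rho}
For every closed set $C$ there is a unique $r=\rho(C)\in[0,1]$ such that $J_r\subseteq C$ and $C\setminus J_r$ is finite. If $C\subseteq C'$ are closed, then $\rho(C)\le\rho(C')$.
\end{lemma}

\begin{proof}
If $C\subseteq C'$, $J_r\subseteq C$ and $C'\setminus J_{r'}$ is finite, then $J_r\setminus J_{r'}$ is finite, so $r\le r'$ because $\mathbb D$ is dense in $[0,1]$. This gives monotonicity, and uniqueness for $C=C'$. For finite $C$ take $r=0$.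

Let $C$ be infinite. We follow the rightmost path in the tree along which $C$ stays infinite. Put $s_1=\frac12$, and let $s_{n+1}=s_n^+$ if $C\cap R_{s_n}$ is infinite (a \emph{right step}) and $s_{n+1}=s_n^-$ otherwise (a \emph{left step}). By induction $C\cap T_{s_n}$ is infinite for all $n$. Since $\ell(s_n)=n$, the sequence converges to some $r\in[0,1]$, and by (D1) the decreasing sets $T_{s_n}$ have empty intersection. So $\mathbb D$ is the disjoint union of the pieces $K_n=T_{s_n}\setminus T_{s_{n+1}}$.

If $n$ is a right step, then $K_n=L_{s_n}\cup\{s_n\}\subseteq C$ by Lemma~\ref{lem:fill}; all later $s_m$ lie in $R_{s_n}$, so $s_n\le r$ and $K_n\subseteq(0,r]$. If $n$ is a left step, then $K_n=\{s_n\}\cup R_{s_n}$ meets $C$ in a finite set; all later $s_m$ lie in $L_{s_n}$, so $r\le s_n$ and $K_n\subseteq[r,1)$. Consequently every point of $J_r$ lies in the piece of a right step, and $J_r\subseteq C$. Every point greater than $r$ lies in the piece of a left step. If $C$ meets the piece $K_n$ of a left step, then $L_{s_n}\subseteq C$ by Lemma~\ref{lem:fill}; for $m>n$ the infinite set $R_{s_m}$ lies in $T_{s_{n+1}}=L_{s_n}\subseteq C$, so all later steps are right steps.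 Thus $C$ meets the piece of at most one left step, the last one, and it does so in a finite set. Hence $C\setminus J_r$ is finite.
\end{proof}

\begin{corollary}\label{cor:noP}
$\mathcal P^{<\omega}(\mathbb N)$ is not embeddable into $P$ as a join-semilattice.
\end{corollary}

\begin{proof}
If $C,C'$ are closed and $\rho(C)\le\rho(C')$, then $J_{\rho(C)}\subseteq J_{\rho(C')}\subseteq C'$, so $C\setminus C'\subseteq C\setminus J_{\rho(C)}$ is finite. Apply Lemma~\ref{lem:translate}(4).
\end{proof}

\begin{example}\label{ex:breadth}
Although $P$ has no infinite independent set, it has independent sets of every finite size $k$. Let $s_j=1-2^{-j}$ for $j\ge0$, so that $L_{s_j}=\mathbb D\cap(s_{j-1},s_j)$ and $T_{s_j}=\mathbb D\cap(s_{j-1},1)$ for $j\ge1$. Choose $a_j\in L_{s_j}$, starting from $j=k$, with $e(a_1)>e(a_2)>\dots>e(a_k)$, and let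
\[
H=\bigcup_{j=1}^k\bigl(\{s_j\}\cup\{x\in L_{s_j}:e(x)\le e(a_j)\}\bigr).
\]
For $1\le j\le k$ the point $a_j$ has the largest $e$-value in $H\cap T_{s_j}$, since $e(s_m)<e(a_m)\le e(a_j)$ for $j\le m\le k$. We claim that $H_i=H\setminus\{a_i\}$ is closed. Every point of $\mathbb D$ is some $s_j$ or lies in some $L_{s_j}$. The rules at a point of $L_{s_j}$ involve only points of $L_{s_j}$ by (D2), and they hold because $H_i\cap L_{s_j}$ is empty or of the form $\{x\in L_{s_j}:e(x)\le N\}$. The rules at $s_j$ with $j>k$ hold because $H\cap T_{s_j}=\emptyset$. At $s_j$ with $j\le k$, (R1) holds as $s_j\in H_i$; in (R2), $e(x)\le e(w)\le e(a_j)$ gives $x\in H$, and $x=a_i$ would force $j=i$ and $w=a_i\notin H_i$. So $H_i$ contains $\mathrm{cl}\{a_j\}$ for $j\ne i$ but not $a_i$, and $\mathrm{cl}\{a_1\},\dots,\mathrm{cl}\{a_k\}$ are independent. The construction cannot be continued indefinitely, because the values $e(a_j)$ decrease.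
\end{example}

\subsection{Adding finitely many points}

By Lemma~\ref{lem:rho}, the position of a closed set is described, up to a finite set, by the number $\rho$. It remains to bound the values that $\rho$ can take after finitely many points are added to a fixed closed set. For $r\in[0,1]$ let
\[
\Gamma_r=\{r\}\cup\{t\in\mathbb D:\ t-2^{-\ell(t)}<r\le t\}.
\]
The second set consists of the points $t\ge r$ whose left half $L_t$ meets $J_r$; Example~\ref{ex:third} computed it for $r=\frac13$. The intervals $(t-2^{-n},t]$ with $\ell(t)=n$ are pairwise disjoint, so this set has at most one point of each level $n$, and that point is less than $r+2^{-n}$. Therefore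
\begin{equation}\label{eq:thin}
\Gamma_r\subseteq[r,1]\quad\text{and}\quad\Gamma_r\cap[r',1]\ \text{ is finite for every } r'>r .
\end{equation}

\begin{lemma}\label{lem:jump}
Let $B$ be closed, $r=\rho(B)$, $F\subseteq\mathbb D$ finite and $C=\mathrm{cl}(B\cup F)$. Then $\rho(C)\in\Gamma_r$.
\end{lemma}

\begin{proof}
If $r=0$, then $B$ and $C$ are finite and $\rho(C)=0$. Let $r>0$ and let $E=(B\cup F)\setminus J_r$, a finite set. If $E=\emptyset$, then $C=B$ and $\rho(C)=r$. Otherwise let $z$ be the largest element of $E$, so $r\le z<1$. We locate the point at which the filling stops.

Let $t$ be a point of least level $n$ in $\mathbb D\cap[r,z]$. Each of $t-2^{-n}$, $t+2^{-n}$ is a multiple of $2^{-(n-1)}$, hence is $0$, $1$, or a point of $\mathbb D$ of level less than $n$; in no case does it lie in $[r,z]$. Thus $t-2^{-n}<r\le t\le z<t+2^{-n}$, which says that $t\in\Gamma_r$ and $z\in\{t\}\cup R_t$. We show $\rho(C)=t$.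

\emph{Lower bound.} The set $C\cap T_t$ contains the infinite set $J_r\cap L_t$, and $z\in C$. By Lemma~\ref{lem:fill}, $L_t\subseteq C$. So $C\supseteq J_r\cup L_t=J_t$, and $\rho(C)\ge\rho(J_t)=t$.

\emph{Upper bound.} Let $N=\max e(E)$ and
\[
G=\{y\in\mathbb D:y\le t\}\cup\{y\in R_t:e(y)\le N\}.
\]
Then $B\cup F\subseteq G$: a point of $J_r$ is less than $t$, and a point $y\in E$ with $y>t$ satisfies $t<y\le z$, so $y\in R_t$, and $e(y)\le N$. The set $G$ is closed. The rules at $s\le t$ have conclusions $\le s\le t$, which lie in $G$. Let $s>t$. In (R1), a point $y\in G\cap R_s$ exceeds $t$, so $y\in R_t$ and $e(y)\le N$; from $t<s<y$ we get $s\in R_t$, and $e(s)<e(y)\le N$, so $s\in G$. In (R2), $s\in G$ gives $s\in R_t$, so $T_s\subseteq R_t$ by (D2); then $w\in G\cap R_t$ and $x\in R_t$ with $e(x)\le e(w)\le N$, so $x\in G$. It is in this last step that the restriction $w\in T_s$ in (R2) is used. Hence $C\subseteq G$, and since $G\setminus J_t$ is finite, $\rho(C)\le\rho(G)=t$.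
\end{proof}

\begin{corollary}\label{cor:noOmega}
$\Omega(\eta)$ is not embeddable into $P$ as a join-semilattice.
\end{corollary}

\begin{proof}
Otherwise Lemma~\ref{lem:translate}(3) gives a closed set $B$ and finite sets $F_q$ such that $C_q=\mathrm{cl}(B\cup F_q)$ increases strictly with $q\in\mathbb Q$. Let $r=\rho(B)$ and $\rho_q=\rho(C_q)$. The map $q\mapsto\rho_q$ is nondecreasing by Lemma~\ref{lem:rho} and takes values in $\Gamma_r$ by Lemma~\ref{lem:jump}. It is strictly increasing: if $\rho_p=\rho_q=t$ with $p<q$, then the infinitely many distinct sets $C_u$, $p<u<q$, satisfy $J_t\subseteq C_u\subseteq C_q$, while $C_q\setminus J_t$ is finite. Now $\rho_1>\rho_0\ge r$, and the $\rho_q$ with $q>1$ are infinitely many points of $\Gamma_r\cap[\rho_1,1]$, against \eqref{eq:thin}.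
\end{proof}

\subsection{The anti-exchange property}

We deduce anti-exchange from the fact that one can climb from a finite closed set $C$ to a larger one $H$ by adding one point at a time. Since conclusions lie to the left of premises, the leftmost point of $H\setminus C$ is the natural point to add. It can fail: with the level-by-level enumeration, $C=\{\frac12\}$ and $H=\{\frac12,\frac14,\frac18\}$ are closed, but $\{\frac12,\frac18\}$ violates (R2) at $\frac12$, and $\frac14$ must be added first. The failure occurs when the leftmost point lies in $L_s$ for some $s\in C$; inside such an $L_s$ the points have to be added in the order of $e$.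

\begin{lemma}\label{lem:step}
If $C\subsetneq H$ are finite closed sets, there is $a\in H\setminus C$ such that $C\cup\{a\}$ is closed.
\end{lemma}

\begin{proof}
Let $a_0$ be the least element of $H\setminus C$ in the order of $\mathbb D$. For any $a\in H\setminus C$, only instances of the rules with premises in $C\cup\{a\}$, one of them equal to $a$, need to be checked. The conclusion of such an instance lies in $H$, since $H$ is closed; if it is less than $a_0$, it lies in $C$.

\emph{Case 1: no $s\in C$ has $a_0\in L_s$.} Take $a=a_0$. In (R1) with $y=a_0$ and in (R2) with $s=a_0$ the conclusion is less than $a_0$. In (R2) with $s\in C$ and $w=a_0$ we have $a_0\in R_s$ by the case assumption, so $x<s<a_0$.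

\emph{Case 2: some $s\in C$ has $a_0\in L_s$.} Fix such an $s$ of least level, and let $a$ be the element of $(H\cap L_s)\setminus C$ with the least $e$-value. Consider an instance of a rule at a point $t$ with $a$ among the premises. Then $a\in T_t\cap L_s$, so by (D2) one of the following holds.

\emph{$t=s$ or $T_t\subseteq L_s$.} In (R1), $a\in R_t$ excludes $t=s$, so the conclusion $t$ lies in $H\cap L_s$ and $e(t)<e(a)$; hence $t\in C$ by the choice of $a$. In (R2) the conclusion $x$ lies in $H\cap L_s$ and $e(x)\le e(w)$. If $w=a$, then $x=a$ or $x\in C$ by the choice of $a$. If $w\in C$, then $w\in T_s$, and (R2) at $s$ for the closed set $C$ gives $x\in C$.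

\emph{$T_s\subseteq R_t$.} The conclusion lies in $L_t\cup\{t\}$, to the left of $T_s\ni a_0$, hence in $C$.

\emph{$T_s\subseteq L_t$.} No instance of this kind exists. In (R1) the premise $a$ would lie in $R_t$. In (R2) we need $t\in C\cup\{a\}$; but $t\ne a$ as $a\in L_t$, and $t\in C$ contradicts the choice of $s$, because $a_0\in L_t$ and $\ell(t)<\ell(s)$ by (D1).
\end{proof}

\begin{proposition}\label{prop:aep}
The closure operator of Definition~\ref{def:closed} has the anti-exchange property.
\end{proposition}

\begin{proof}
Suppose that $C$ is closed, $x\ne y$ lie outside $C$, $y\in\mathrm{cl}(C\cup\{x\})$ and $x\in\mathrm{cl}(C\cup\{y\})$. Since $\mathrm{cl}$ is algebraic, both relations hold with $C$ replaced by some finite $F\subseteq C$, hence by the finite closed set $C_0=\mathrm{cl}(F)\subseteq C$. Then $H=\mathrm{cl}(C_0\cup\{x\})=\mathrm{cl}(C_0\cup\{y\})$ is finite. By Lemma~\ref{lem:step} there are closed sets $C_0\subset C_1\subset\dots\subset C_n=H$, each with one more point than the previous one. The first $C_i$ that meets $\{x,y\}$ contains exactly one of the two points. But a closed set containing $C_0$ and one of $x,y$ contains $H$, hence both. This is a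 contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $P$ be as in Definition~\ref{def:closed}. By Lemma~\ref{lem:translate}(1),(2) it is a countable join-semilattice with finite principal initial segments, and $\mathrm{Id}\,P$ is isomorphic to the lattice of closed sets of an algebraic closure operator, which has the anti-exchange property by Proposition~\ref{prop:aep}. The closed sets $J_r$, $r\in\mathbb D$, increase strictly with $r$, so they form a copy of $\eta$. Corollaries~\ref{cor:noP} and~\ref{cor:noOmega} exclude the two join-embeddings.
\end{proof}

Since $\emptyset$ is closed, the closure operator is an algebraic convex geometry. The conjecture thus fails even among countable join-semilattices with finite principal initial segments whose lattice of ideals is the lattice of closed sets of an algebraic convex geometry.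

\section{Finite breadth}\label{sec:breadth}

We now prove Theorem~\ref{thm:breadth}. If $\mathrm{Id}\,P$ is order-scattered, then so is $P$, which embeds into it by principal ideals; and $\Omega(\eta)$ is not join-embeddable into $P$, since otherwise Proposition~\ref{prop:chain}(1) gives ideals $B[c_q]$ forming a copy of $\eta$. This direction does not use breadth. The last sentence of the theorem follows from Theorem~\ref{thm:counter} and Lemma~\ref{lem:indep}: the semilattice constructed there is order-scattered, has no infinite independent set and does not contain $\Omega(\eta)$ as a join-semilattice, yet its lattice of ideals is not order-scattered. What remains follows from Proposition~\ref{prop:chain}(2) and the next statement.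

\begin{proposition}\label{prop:breadth}
Let $P$ be a join-semilattice of breadth at most $b$ such that $\mathrm{Id}\,P$ is not order-scattered. Then there is an $\eta$-chain over some countably generated ideal of $P$.
\end{proposition}

The proof has three parts. We first extract from the chain of ideals a family $(a_q)_{q\in\mathbb Q}$ in which no element is below a join of elements with smaller indices. This is one half of Definition~\ref{def:chain}. For the other half we need elements with smaller index to be absorbed by elements with larger index. Finite breadth says that among $b+1$ of the $a_q$ one is absorbed by the others, but it does not say which one, and this is the difficulty. It is resolved by passing to a subinterval on which the number of elements needed for absorption, modulo the elements to the left of the interval, is as small as possible; minimality then forces the lowest element to be the absorbed one.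

\begin{proof}
\emph{The family $(a_q)$.} Let $(I_q)_{q\in\mathbb Q}$ be a strictly increasing family in $\mathrm{Id}\,P$. No $I_q$ is empty, since each properly contains another member. Embedding the lexicographic product $\mathbb Q\times\{0,1\}$ into $\mathbb Q$, we obtain rationals $q'<q''$ for each $q\in\mathbb Q$ such that $p''<q'$ whenever $p<q$. Pick $a_q\in I_{q''}\setminus I_{q'}$. For $p<q$ we have $a_p\in I_{p''}\subseteq I_{q'}$, and $I_{q'}$ is closed under joins and down-closed. Hence
\begin{equation}\label{eq:new}
a_q\not\le\bigvee_{p\in F}a_p\qquad\text{for every nonempty finite }F\subseteq\mathbb Q\cap(-\infty,q).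
\end{equation}
In particular the $a_q$ are distinct. For $u\in\mathbb Q$ let $B_u$ be the ideal generated by $\{a_z:z\le u\}$, that is, the set of elements below a finite join of such $a_z$. It is countably generated, and $B_u\subseteq B_w$ for $u\le w$. From \eqref{eq:new}:
\begin{equation}\label{eq:new2}
a_q\notin B_u[c]\quad\text{if } u<q \text{ and } c \text{ is a finite join of elements } a_p \text{ with } p<q .
\end{equation}

\emph{The least absorption number.} For rationals $u<v$ and $k\ge1$ let $D_k(u,v)$ be the statement:
\begin{quote}
for all rationals $v>x_0>x_1>\dots>x_k>u$ there is $i$ with $1\le i\le k$ and $a_{x_i}\in B_u\bigl[\bigvee_{j\ne i}a_{x_j}\bigr]$.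
\end{quote}
The statement $D_b(u,v)$ holds for all $u<v$: by breadth one of the $b+1$ distinct elements $a_{x_i}$ is below the join of the others, and $i\ne0$ by \eqref{eq:new}. This is the only use of finite breadth. Let $k\ge1$ be least such that $D_k(u,v)$ holds for some $u<v$, and fix such $u,v$. We construct an $\eta$-chain over $B_u$.

\emph{The case $k=1$.} For $u<p<q<v$, $D_1(u,v)$ says $a_p\in B_u[a_q]$, and \eqref{eq:new2} says $a_q\notin B_u[a_p]$. So $(a_q)_{q\in\mathbb Q\cap(u,v)}$ is an $\eta$-chain over $B_u$.

\emph{The case $k\ge2$.} Now single elements $a_q$ need not absorb lower ones, but joins of $k$ suitable elements do. For $k=2$ the reason is short. Every subinterval $(w,w')$ contains a pair $x_0>x_1$ with $a_{x_1}\notin B_w[a_{x_0}]$. In a triple $x_0>x_1>z$ with $u<z<w$ the middle element cannot be absorbed, because the help it could get from $a_z$ and $B_u$ is already contained in $B_w$; so $a_z$ is absorbed. In general we claim: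
\begin{quote}
$(\ast)$\quad for all rationals $u<w<w'<v$ there is a finite join $c$ of elements $a_x$ with $w<x<w'$ such that $a_z\in B_u[c]$ for every rational $z$ with $u<z<w$.
\end{quote}
By minimality of $k$, $D_{k-1}(w,w')$ fails. So there are $w'>x_0>\dots>x_{k-1}>w$ such that $a_{x_i}\notin B_w[c^{(i)}]$ for $1\le i\le k-1$, where $c^{(i)}$ is the join of the $a_{x_j}$ with $j\le k-1$, $j\ne i$. Let $c=a_{x_0}\vee\dots\vee a_{x_{k-1}}$, let $u<z<w$, and apply $D_k(u,v)$ to $x_0>\dots>x_{k-1}>z$. If the absorbed element were $a_{x_i}$ with $1\le i\le k-1$, then $a_{x_i}\le c^{(i)}\vee a_z\vee b'$ with $b'\in B_u$, and $a_z\vee b'\in B_w$ would give $a_{x_i}\in B_w[c^{(i)}]$. So the absorbed element is $a_z$, that is, $a_z\in B_u[c]$. This proves $(\ast)$.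

Embedding $\mathbb Q\times\{0,1\}$ into $\mathbb Q\cap(u,v)$, choose rationals $w_i<w_i'$ in $(u,v)$, for $i\in\mathbb Q$, with $w_i'<w_j$ whenever $i<j$, and let $c_i$ be given by $(\ast)$ for $w_i<w_i'$. Let $i<j$. The element $c_i$ is a finite join of elements $a_x$ with $u<x<w_i'<w_j$; each of them lies in the ideal $B_u[c_j]$, so $c_i\in B_u[c_j]$. Choose a rational $z$ in the gap $w_i'<z<w_j$. Then $a_z\in B_u[c_j]$ by $(\ast)$ and $a_z\notin B_u[c_i]$ by \eqref{eq:new2}. Hence $B_u[c_i]\subsetneq B_u[c_j]$, and $(c_i)_{i\in\mathbb Q}$ is an $\eta$-chain over $B_u$.
\end{proof}

If $P$ is order-scattered of finite breadth and $\mathrm{Id}\,P$ is not order-scattered, Propositions~\ref{prop:breadth} and~\ref{prop:chain}(2) give a join-embedding of $\Omega(\eta)$ into $P$. This completes the proof of Theorem~\ref{thm:breadth}. Since a join-semilattice of finite breadth has no infinite independent set, it does not contain $\mathcal P^{<\omega}(\mathbb N)$ as a join-semilattice by Lemma~\ref{lem:indep}, and so Theorem~\ref{thm:breadth} is exactly the conjecture for join-semilattices of finite breadth.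

\begin{thebibliography}{1}

\bibitem{AP}
Kira Adaricheva and Maurice Pouzet,
\emph{On scattered convex geometries},
arXiv:1505.03023 (2015).

\end{thebibliography}
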